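# Hermitian metrics whose total volume can be pushed to zero

## 1. A two-torus whose volume sinks to a floor

Let $E=\mathbb C/\mathbb Z[i]$, a torus of area $1$, and take $E\times E$ with coordinates $(y,\zeta)$, where $y=s+it$. Put
$$\eta=i\,\partial s\wedge\bar\partial s=\tfrac14\,i\,dy\wedge d\bar y=\tfrac12\,ds\wedge dt,\qquad \sigma_0=i\,d\zeta\wedge d\bar\zeta ,\qquad \int_E\sigma_0=2 .$$
The normalization of $\eta$ is chosen so that a function $f$ of $s$ alone satisfies $i\partial\bar\partial f(s)=f''(s)\,\eta$; indeed $i\partial\bar\partial s=0$. Let $g$ be a smooth, positive, $1$-periodic function of $s$, and consider the metric form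
$$\omega=\eta+g(s)\,\sigma_0 .$$
It is not closed unless $g$ is constant, since $d\omega=g'\,ds\wedge\sigma_0$. Let us change $\omega$ by $i\partial\bar\partial\varphi$ and see what happens to the total volume. If $\varphi=\varphi(s)$, then $\omega_\varphi:=\omega+i\partial\bar\partial\varphi=(1+\varphi'')\eta+g\sigma_0$. This is a metric exactly when $1+\varphi''>0$, and
$$\int_{E\times E}\omega_\varphi^2=2\int(1+\varphi'')\,g\;\eta\wedge\sigma_0=2\int_0^1(1+\varphi'')\,g\,ds. \tag{1}$$
The function $h=1+\varphi''$ is positive with mean $1$. Conversely, every smooth positive $1$-periodic $h$ with mean $1$ arises, because $\varphi''=h-1$ has a periodic solution. So the volume is $2\int hg$. It is always at least $2\min g$, and it tends to $2\min g$ when $h$ concentrates near a minimum point of $g$. For $g=2+\cos2\pi s$, the volume starts at $4$ (for $\varphi=0$) and its infimum is $2$.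

Could a potential depending on all the variables do better? No. By Stokes,
$$\int\omega_\varphi^2=\int\omega^2+2\int\varphi\,i\partial\bar\partial\omega=\int\omega^2+2\int\varphi\, g''\,\eta\wedge\sigma_0,$$
because $\int(i\partial\bar\partial\varphi)^2=0$. The right side depends only on the average $\bar\varphi(s)$ of $\varphi$ over $t$ and $\zeta$. Since $\omega$ is invariant under translations in $t$ and $\zeta$, the form $\omega_{\bar\varphi}$ is an average of translates of $\omega_\varphi$, hence positive. So $\varphi$ and $\bar\varphi$ give the same volume, and we are back in (1).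

So for a metric that is not closed, the volume of $\omega_\varphi$ moves. In this example it has a positive floor, $2\min g$. Is there always a positive floor?

## 2. Potentials and the infimum of the volume

Manifolds are connected. On a complex manifold $X$ of dimension $n$, a real $(1,1)$-form is locally $\sum h_{jk}\,i\,dz_j\wedge d\bar z_k$ with $(h_{jk})$ Hermitian. We write $\alpha\ge0$ or $\alpha>0$ according to the matrix, and $\alpha\le\beta$ when $\beta-\alpha\ge0$. A Hermitian metric is the same thing as a $(1,1)$-form $\omega>0$; no closedness is assumed. We use three elementary facts.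

* If $0<\alpha\le\beta$, then $\alpha^n\le\beta^n$ as volume forms (diagonalize both simultaneously).
* At a maximum point of a smooth real function $u$, $i\partial\bar\partial u\le0$.
* If $X$ is compact and $\alpha$ has bidegree $(n-1,n-1)$, then $\int\alpha\wedge i\partial\bar\partial u=\int u\,i\partial\bar\partial\alpha$ (Stokes twice).

**Definition.** For $(X,\omega)$ compact Hermitian of dimension $n$, let
$$\mathcal P_\omega=\{\varphi\in C^\infty(X,\mathbb R):\omega_\varphi=\omega+i\partial\bar\partial\varphi>0\},\qquad \mathcal P^0_\omega=\{\varphi\in\mathcal P_\omega:\sup_X\varphi=0\},$$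
$$v(X,\omega)=\inf_{\varphi\in\mathcal P_\omega}\int_X\omega_\varphi^n=\inf_{\varphi\in\mathcal P^0_\omega}\int_X\omega_\varphi^n .$$

The two infima agree because $\omega_{\varphi+c}=\omega_\varphi$. Scaling gives $v(X,c\,\omega)=c^n v(X,\omega)$ for $c>0$. In Section 1 we found $v(E\times E,\omega)=2\min g$. If $\omega$ is Kähler, that is, $d\omega=0$, then $\int_X\omega_\varphi^n=\int_X\omega^n$ for all $\varphi\in\mathcal P_\omega$, so $v(X,\omega)=\int_X\omega^n>0$.

**Conjecture** (Yi Li, "Mabuchi and Aubin-Yau functionals over complex three-folds", arXiv:1003.5307 (2010)). For any compact Hermitian manifold $(X,\omega)$,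
$$\inf_{\varphi\in\mathcal P^0_\omega}\int_X\omega_\varphi^n>0 .$$

We shall see that this is true for $n\le2$ and false in every dimension $n\ge3$.

## 3. The torus bundles $X_A$ and the two theorems

Let $A\in SL(2,\mathbb Z)$ with $|\mathrm{tr}\,A|\ge3$, for instance $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$.

**Definition.** $X_A$ is the quotient of $\mathbb C\times\mathbb C^2\ni(y,z)$ by the group generated by
$$(y,z)\mapsto(y,z+\gamma)\ \ (\gamma\in\mathbb Z[i]^2),\qquad (y,z)\mapsto(y+i,z),\qquad (y,z)\mapsto(y+1,Az).$$

Since $A$ preserves $\mathbb Z[i]^2$, the elements of the group are the maps $(y,z)\mapsto(y+j+i\ell,\,A^jz+\gamma)$ with $j,\ell\in\mathbb Z$ and $\gamma\in\mathbb Z[i]^2$. They are holomorphic. The action is free: a fixed point forces $j=\ell=0$, and then $\gamma=0$. It is properly discontinuous: on a compact set, only finitely many pairs $(j,\ell)$ matter, and for each of them finitely many $\gamma$. It is cocompact: first move $y$ into the unit square, then move $z$ into a fundamental cell of $\mathbb Z[i]^2$. So $X_A$ is a compact complex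 threefold, a bundle over $\mathbb C/\mathbb Z[i]$ whose fiber is the torus $\mathbb C^2/\mathbb Z[i]^2=E\times E$. Going once around the base in the direction of $s=\mathrm{Re}\,y$, the fiber comes back twisted by $A$.

**Theorem 1.** $v(X_A,\omega)=0$ for every Hermitian metric $\omega$ on $X_A$.

**Theorem 2.** (a) If $\dim X\le2$, then $v(X,\omega)>0$ for every Hermitian metric $\omega$ on the compact complex manifold $X$.

(b) For every $n\ge3$ and every compact complex manifold $Y$ of dimension $n-3$, $v(X_A\times Y,\omega)=0$ for every Hermitian metric $\omega$ on $X_A\times Y$.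

So the conjecture holds for all compact Hermitian $n$-folds if and only if $n\le2$.

Two theorems are quoted. The first is due to Tosatti–Weinkove (J. Amer. Math. Soc. 23 (2010), 1187–1195): *for $(X,\omega)$ compact Hermitian and $F\in C^\infty(X,\mathbb R)$ there are $b\in\mathbb R$ and $\varphi\in\mathcal P_\omega$ with $\omega_\varphi^n=e^{F+b}\omega^n$.* Equivalently, every smooth positive volume form $\mu$ on $X$ can be written, up to a constant $c>0$ that we do not control, as the volume form of some $\omega_\varphi$:
$$\omega_\varphi^n=c\,\mu . \tag{2}$$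
The second, used only for Theorem 2(a), is due to Gauduchon (1977): *each conformal class of Hermitian metrics contains $\omega_G$ with $\partial\bar\partial\omega_G^{n-1}=0$.* We call such a metric Gauduchon. For example, the metric $\omega=\eta+g\sigma_0$ of Section 1 has $i\partial\bar\partial\omega=g''\,\eta\wedge\sigma_0$, so it is Gauduchon only if $g$ is constant. But the conformal metric $\frac1g\omega=\frac1g\eta+\sigma_0$ is even closed, because $d(1/g)\wedge\eta=0$.

## 4. Comparing volumes through the Monge–Ampère equation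

The constant $c$ in (2) is controlled by the maximum principle. This gives two ways to compare infima.

**Lemma 1.** If $\omega\le\omega'$ are Hermitian metrics on the compact manifold $X$, then $v(X,\omega)\le v(X,\omega')$. Consequently, the condition $v(X,\omega)=0$ does not depend on the Hermitian metric $\omega$.

*Proof.* Let $\varphi'\in\mathcal P_{\omega'}$. By (2) choose $\varphi\in\mathcal P_\omega$ and $c>0$ with $\omega_\varphi^n=c\,(\omega'_{\varphi'})^n$. At a maximum point of $\varphi-\varphi'$ we have $i\partial\bar\partial\varphi\le i\partial\bar\partial\varphi'$, hence $0<\omega_\varphi\le\omega'_{\varphi'}$, hence $\omega_\varphi^n\le(\omega'_{\varphi'})^n$ there. So $c\le1$, and $v(X,\omega)\le\int\omega_\varphi^n\le\int(\omega'_{\varphi'})^n$. Take the infimum over $\varphi'$. For the last claim, any two metrics satisfy $C^{-1}\omega\le\omega'\le C\omega$ for some $C>0$; combine monotonicity with $v(X,C\omega)=C^nv(X,\omega)$. $\square$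

**Lemma 2.** If $\pi:X'\to X$ is a finite unramified covering of compact manifolds and $\omega$ is a Hermitian metric on $X$, then $v(X,\omega)\le v(X',\pi^*\omega)$.

*Proof.* Let $\varphi'\in\mathcal P_{\pi^*\omega}$ and $\Omega'=(\pi^*\omega+i\partial\bar\partial\varphi')^n$. Let $\mu=\pi_*\Omega'$ be the sum of $\Omega'$ over the sheets. It is a smooth positive volume form on $X$ with $\int_X\mu=\int_{X'}\Omega'$, and $\pi^*\mu\ge\Omega'$, since at each point $\Omega'$ is one of the positive terms of the sum. By (2) choose $c>0$ and $\varphi\in\mathcal P_\omega$ with $\omega_\varphi^n=c\mu$. At a maximum point of $\pi^*\varphi-\varphi'$ we have $0<\pi^*\omega_\varphi\le\pi^*\omega+i\partial\bar\partial\varphi'$, so there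
$$c\,\Omega'\le c\,\pi^*\mu=\pi^*\omega_\varphi^n\le\Omega' .$$
Hence $c\le1$ and $\int_X\omega_\varphi^n=c\int_X\mu=c\int_{X'}\Omega'\le\int_{X'}\Omega'$. Take the infimum over $\varphi'$. $\square$

Notice the direction of Lemma 2. Pulling potentials back from $X$ to a $k$-sheeted covering gives only $v(X',\pi^*\omega)\le k\,v(X,\omega)$. The lemma says that small volume upstairs forces small volume downstairs, and no factor of $k$ is lost.

## 5. Surfaces, and the quadratic term on threefolds

**Proof of Theorem 2(a).** The purpose is to see why a positive floor exists when $n\le 2$. For $n=1$, $\int_X\omega_\varphi=\int_X\omega>0$ by Stokes. For $n=2$, let $\omega_G=e^u\omega$ be Gauduchon, so $\partial\bar\partial\omega_G=0$. For $\varphi\in\mathcal P_{\omega_G}$,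
$$\int_X(\omega_G+i\partial\bar\partial\varphi)^2=\int_X\omega_G^2+2\int_X\varphi\,i\partial\bar\partial\omega_G+\int_X(i\partial\bar\partial\varphi)^2=\int_X\omega_G^2 .$$
So $v(X,\omega_G)=\int_X\omega_G^2>0$. Choose $c>0$ with $c\,\omega_G\le\omega$. Then Lemma 1 gives $v(X,\omega)\ge c^2\int_X\omega_G^2>0$. $\square$

It is natural to try this on a threefold. By Lemma 1 we may again assume that $\omega$ is Gauduchon, now meaning $\partial\bar\partial\omega^2=0$. Expanding,
$$\int_X\omega_\varphi^3=\int_X\omega^3+3\int_X\varphi\,i\partial\bar\partial\omega^2+3\int_X\omega\wedge(i\partial\bar\partial\varphi)^2+\int_X(i\partial\bar\partial\varphi)^3 .$$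
The linear term vanishes because $\omega$ is Gauduchon, and the cubic term vanishes by Stokes. The quadratic term does not. Write $T=i\partial\bar\partial\omega$, a closed form. Moving one $i\partial\bar\partial$ onto $\omega$, and then integrating $d(\varphi\,i\bar\partial\varphi\wedge T)$, we get
$$\int_X\omega_\varphi^3=\int_X\omega^3+3\int_X\varphi\,i\partial\bar\partial\varphi\wedge T=\int_X\omega^3-3\int_X i\,\partial\varphi\wedge\bar\partial\varphi\wedge T . \tag{3}$$
This is where the argument for surfaces stops. If $T$ is nonnegative, the volume decreases by a Dirichlet energy of $\varphi$ weighted by $T$. The question becomes how much energy a potential can have while $\omega_\varphi$ stays positive. On $X_A$ there is a metric of exactly this kind.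

## 6. A metric on $X_A$ with $d\omega^2=0$

**Eigenforms.** Since $|\mathrm{tr}\,A|\ge3$, $A$ has real eigenvalues $\lambda,\lambda^{-1}$ with $|\lambda|>1$. Put $\kappa=\log|\lambda|>0$. Let $a,b$ be nonzero real linear forms on $\mathbb R^2$ with $a\circ A=\lambda a$ and $b\circ A=\lambda^{-1}b$, extended $\mathbb C$-linearly to $\mathbb C^2$. We claim that $a$ and $b$ do not vanish on the vector $(1,0)$. First, $A(1,0)$ is not a multiple of $(1,0)$: otherwise $A$ would be upper triangular with integer diagonal entries of product $1$, hence with trace $\pm2$. If $a$ vanished at $(1,0)$, it would also vanish at $A(1,0)$, because $a\circ A=\lambda a$; then $a=0$, which is absurd. The same argument applies to $b$. Rescaling, and viewing $a,b$ as constant $(1,0)$-forms,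
$$a=dz_1+a_2\,dz_2,\qquad b=dz_1+b_2\,dz_2,\qquad D:=a_2-b_2\ne0,$$
where $D\ne0$ because $a$ and $b$ belong to different eigenvalues.

For $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ we have $\lambda=\frac{3+\sqrt5}2$. The equation $(1,a_2)A=\lambda(1,a_2)$ gives $a_2=\lambda-2=\frac{\sqrt5-1}2$, and similarly $b_2=\lambda^{-1}-2=\frac{-1-\sqrt5}2$. So $D=\sqrt5$.

**The metric.** With $y=s+it$ and $\eta=i\,\partial s\wedge\bar\partial s=\frac12ds\wedge dt$ as in Section 1, let
$$\omega=\eta+\nu,\qquad \nu=e^{-2\kappa s}\,i\,a\wedge\bar a+e^{2\kappa s}\,i\,b\wedge\bar b .$$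
Under $(y,z)\mapsto(y+1,Az)$ the form $i\,a\wedge\bar a$ is multiplied by $\lambda^2=e^{2\kappa}$ and its weight by $e^{-2\kappa}$; for $b$ it is the reverse. So $\omega$ is invariant under the group and is a Hermitian metric on $X_A$.

**Completing the square.** Put
$$p(s)=e^{2\kappa s}+e^{-2\kappa s}=2\cosh2\kappa s,\qquad g=\frac1p,\qquad \sigma=D^2\,i\,dz_2\wedge d\bar z_2,\qquad m=\int_E\sigma=2D^2 .$$
In $\nu$ the coefficient of $i\,dz_1\wedge d\bar z_1$ is $p$. The determinant of $\nu$ as a $2\times2$ Hermitian matrix is the product of the two weights, which is $1$, times $(a_2-b_2)^2=D^2$. Therefore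
$$\omega=\eta+p\,i\,\theta\wedge\bar\theta+g\,\sigma,\qquad \theta=dz_1+\tau(s)\,dz_2,\quad \tau=\frac{e^{-2\kappa s}a_2+e^{2\kappa s}b_2}{p}\ \text{ real}. \tag{4}$$
The $z_2$-direction carries the small weight $g$, the complementary direction carries the large weight $p$, and $pg=1$.

**The form $T$.** Since $\nu^2=2\,i\,a\wedge\bar a\wedge i\,b\wedge\bar b$ has constant coefficients and $df(s)\wedge\eta=0$ for every function $f(s)$, we get $d\omega^2=d(2\eta\wedge\nu+\nu^2)=0$. In particular $\omega$ is Gauduchon. And
$$T=i\partial\bar\partial\omega=4\kappa^2\,\eta\wedge\nu=4\kappa^2\,\eta\wedge\big(p\,i\,\theta\wedge\bar\theta+g\,\sigma\big). \tag{5}$$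
Thus $i\,\partial\varphi\wedge\bar\partial\varphi\wedge T\ge0$, as a product of semipositive $(1,1)$-forms, and (3) holds with a genuine energy: every potential lowers the volume or keeps it. Because of the factor $\eta$, only the derivatives of $\varphi$ along the torus fibers count.

In particular, the method of Section 1 is useless here. If $\varphi=\varphi(s)$, then $\partial\varphi$ is a multiple of $\partial s$, it is killed by $\eta$, and the volume does not change at all. Directly, $\omega_\varphi^3=6(1+\varphi'')\,pg\,\eta\wedge i\,\theta\wedge\bar\theta\wedge\sigma$, and $pg=1$ leaves nothing to concentrate on. We need potentials that oscillate along the fibers.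

## 7. Long coverings of $X_A$

For $k\ge1$ let $X_k$ be the quotient of $\mathbb C\times\mathbb C^2$ by the subgroup in which the last generator is replaced by $(y,z)\mapsto(y+k,A^kz)$. It consists of the elements with $j\in k\mathbb Z$ and has index $k$, so $X_k\to X_A$ is a $k$-sheeted unramified covering. The pulled-back metric is given by the same formula and is again called $\omega$. A fundamental domain is
$$s\in[-\tfrac k2,\tfrac k2],\qquad t\in[0,1],\qquad z_1,z_2\in E,$$
with the ends $s=\mp\frac k2$ glued by $z\mapsto A^kz$. Since $\omega^3=6\,\eta\wedge i\,\theta\wedge\bar\theta\wedge\sigma$, in which $\theta$ may be replaced by $dz_1$, we get $\int_{X_k}\omega^3=6\cdot\frac k2\cdot2\cdot m=6mk$.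

On $X_A$ itself, $s$ runs over an interval of length $1$ and $p$ varies by a bounded factor. On $X_k$ the function $p$ grows from $2$ at $s=0$ to about $e^{\kappa k}$ at the ends. The theorem comes from exploiting this range.

**Proposition 3.** With $p_0=p(k/6)$ and $p_1=p(k/3)$,
$$v(X_k,\omega)\le3mk\Big(\frac{p_0}{p_1}+\frac2{p_0}\Big)\le12\,mk\,e^{-\kappa k/3}.$$

**Proof of Theorem 1 from Proposition 3.** By Lemma 2, $v(X_A,\omega)\le v(X_k,\omega)\le12mk\,e^{-\kappa k/3}$ for every $k$. Let $k\to\infty$: $v(X_A,\omega)=0$. By Lemma 1 the same holds for every Hermitian metric on $X_A$. $\square$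

For the matrix $\begin{pmatrix}2&1\\1&1\end{pmatrix}$ we have $m=10$, $\kappa\approx0.962$ and $\int_{X_A}\omega^3=60$. With $k=10$ the bound reads $v(X_A,\omega)\le1200\,e^{-10\kappa/3}<49$, already below $60$.

It remains to prove Proposition 3.

## 8. What the potential on $X_k$ must satisfy

We look for potentials $U(s,w)$ with $w=G(z_2)$, where $G$ is a real function on $E$ that satisfies $i\partial\bar\partial G=-\sigma$. By Stokes no smooth $G$ on $E$ can do this, since $\int_E\sigma=m\ne0$, so $G$ must have poles, where it tends to $-\infty$. We shall make $U$ independent of $w$ for very negative $w$, so that the poles are invisible. Write $\hat U=U+\frac{s^2}2$. The chain rule and (4) give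
$$\omega+i\partial\bar\partial\,U(s,G)=p\,i\,\theta\wedge\bar\theta+B,$$
$$B=\hat U_{ss}\,\eta+\hat U_{sw}\,(i\,\partial s\wedge\bar\partial G+i\,\partial G\wedge\bar\partial s)+\hat U_{ww}\,i\,\partial G\wedge\bar\partial G+(g-U_w)\,\sigma . \tag{6}$$
Here $i\partial\bar\partial s=0$, the $\eta$ of $\omega$ has been absorbed in $\hat U_{ss}=U_{ss}+1$, and $U_w\,i\partial\bar\partial G=-U_w\sigma$. So we want

* $\hat U$ convex in $(s,w)$,
* $U_w\le g(s)$,
* $U$ independent of $w$ for $w\ll0$, and independent of $w$ for $|s|$ near $\frac k2$, where it must close up smoothly ($z_2$ is not preserved by the gluing $A^k$).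

Closing up means that $U_s$ takes the same value at $s=\pm\frac k2$, so $\int\hat U_{ss}(s,w)\,ds=k$ for every $w$: each slice $\hat U(\cdot,w)$ has a total bend $k$ to be placed somewhere. The volume will turn out to have two contributions. One is $\hat U_{ss}(1-pU_w)$, evaluated essentially at $w=0$. It is small if the bend of the slice $w=0$ sits where $U_w=g$. The other is $p\,\det\mathrm{Hess}\,\hat U$. It pays for the motion of the bend as $w$ decreases, and it is cheapest where $p$ is smallest, at $s=0$.

So let us ask that $\det\mathrm{Hess}\,\hat U=0$ away from $s=0$. A traveling wave does this: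
$$\hat U=\frac k2|s|+\beta\int_{|s|-w/\beta}^\infty Q(\xi)\,d\xi,\qquad U_w=Q(|s|-w/\beta).$$
For $s\neq0$ this is locally a linear function plus a function of the single variable $|s|-w/\beta$. Convexity away from $s=0$ needs $Q$ nonincreasing. At $s=0$ the slope jumps by $2\big(\frac k2-\beta Q(-w/\beta)\big)$, so we need $\beta Q(0)\le\frac k2$; with equality there is no bend at $s=0$ in the slice $w=0$. The second demand is $Q\le g$ on $[0,\infty)$, and we want $Q=g$ where the bend of the slice $w=0$ is. Finally, $Q(0)$ should be small, because the determinant at $s=0$ will cost an amount proportional to $Q(0)$. Hence the choice: $Q$ equals a small constant $g(r_0)$ up to $r_0$, then equals $g$ up to $r_1$, then drops to $0$. In the formula of Proposition 3, the drop at $r_1$ costs $p_0/p_1$ and the determinant at $s=0$ costs $2/p_0$.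

## 9. Green functions with $N^2$ poles

**Step 1: a function on $E$ with many poles.** This step produces functions whose values are near $0$ almost everywhere, but which keep a definite amount of Dirichlet energy on each level.

Let $\delta_0$ denote the unit mass at $0$. Let $G\in C^\infty(E\setminus\{0\})$ be the Green function: $i\partial\bar\partial G=m\delta_0-\sigma$ on $E$, with $\sigma=D^2\,i\,d\zeta\wedge d\bar\zeta$, $G\to-\infty$ at $0$, and $\max G=0$. To recall why it exists: with a cutoff $\chi$ equal to $1$ near $0$, $i\partial\bar\partial\big(\frac m\pi\chi\log|\zeta|\big)=m\delta_0+\rho$ with $\rho$ smooth, because $i\partial\bar\partial=\frac12\Delta\,dx\wedge dy$ and $\Delta\log|\zeta|=2\pi\delta_0$. Then $\int\rho=-m$, so $-\sigma-\rho$ has integral $0$ and equals $i\partial\bar\partial u$ for a smooth $u$. Put $G=\frac m\pi\chi\log|\zeta|+u$ plus a constant; the maximum is attained because $G\to-\infty$ at $0$.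

For $N\ge1$ let $G_N(\zeta)=N^{-2}G(N\zeta)$. Then $G_N\le0$ is smooth off the $N^2$ points of $E$ killed by $N$, and tends to $-\infty$ at them. Since $[N]^*\sigma=N^2\sigma$, we have $i\partial\bar\partial G_N=-\sigma$ off the poles: the factors $N^{-2}$ and $N^2$ cancel.

*Values.* Multiplication by $N$ preserves the measure $\sigma$ on $E$. So for $f$ bounded and continuous on $(-\infty,0]$, by dominated convergence,
$$\int_Ef(G_N)\,\sigma=\int_Ef(N^{-2}G)\,\sigma\ \longrightarrow\ m\,f(0)\qquad(N\to\infty). \tag{7}$$

*Energy.* Let $f\ge0$ be continuous with compact support in $(-\infty,0]$ and let $\Phi(w)=\int_{-\infty}^wf$. Then $\Phi(G_N)$ vanishes near the poles, and Stokes applied to $\Phi(G_N)\,i\bar\partial G_N$ gives $0=\int f(G_N)\,i\,\partial G_N\wedge\bar\partial G_N+\int\Phi(G_N)\,i\partial\bar\partial G_N$. Hence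
$$\int_Ef(G_N)\,i\,\partial G_N\wedge\bar\partial G_N=\int_E\Phi(G_N)\,\sigma\ \le\ m\int_{-\infty}^0f(w)\,dw . \tag{8}$$

So with respect to $\sigma$ the values of $G_N$ concentrate at $0$. With respect to the energy they are controlled by $m\,dw$ on $(-\infty,0]$, for every $N$.

## 10. The profile $Q$ and the potential $\Psi_N$

**Step 2: the profile.** This step defines the one-variable function $Q$ and makes it smooth without losing $Q\le g$. Let
$$r_0=\tfrac k6,\qquad r_1=\tfrac k3,\qquad q_0=g(r_0)=\tfrac1{p_0},\qquad \beta=\tfrac k{2q_0},$$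
and let $Q_*$ be $q_0$ on $(-\infty,r_0]$, $g$ on $[r_0,r_1)$, and $0$ on $[r_1,\infty)$. As $g$ decreases on $[0,\infty)$, $Q_*$ is nonincreasing and $Q_*\le g$ on $[0,\infty)$. For small $\delta>0$ let
$$Q(\xi)=\int Q_*(\xi+x)\,\rho_\delta(x)\,dx,$$
where $\rho_\delta\ge0$ is smooth, supported in $[0,\delta]$, with integral $1$. Then $Q$ is smooth and nonincreasing. Averaging only to the right of $\xi$ gives $0\le Q\le Q_*$. Finally $Q=q_0$ on $(-\infty,r_0-\delta]$ and $Q=0$ on $[r_1,\infty)$.

**Step 3: rounding $|s|$.** This step removes the corner at $s=0$. For $0<\varepsilon<r_0-\delta$ let $S$ be smooth, even and convex on $\mathbb R$ with $S(s)=|s|$ for $|s|\ge\varepsilon$ (convolve $|s|$ with an even mollifier). A convex function lies above its tangent lines, so $S\ge|s|$. By convexity $S\le\varepsilon$ on $[-\varepsilon,\varepsilon]$. And $\int S''=S'(\varepsilon)-S'(-\varepsilon)=2$.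

**Step 4: the function $U$.** This step writes the traveling wave and computes its Hessian. On $[-\frac k2,\frac k2]\times(-\infty,0]$ let
$$\hat U(s,w)=\frac k2S(s)+\beta\int_{S(s)-w/\beta}^\infty Q(\xi)\,d\xi,\qquad U=\hat U-\frac{s^2}2 .$$
With $Q,Q'$ evaluated at $\xi=S(s)-w/\beta$, differentiation gives $U_w=Q$, $\hat U_s=S'(\frac k2-\beta Q)$, and
$$\hat U_{ss}=S''\big(\tfrac k2-\beta Q\big)-\beta Q'S'^2,\qquad \hat U_{sw}=S'Q',\qquad \hat U_{ww}=-\frac{Q'}\beta . \tag{9}$$
Thus
$$\mathrm{Hess}\,\hat U=\begin{pmatrix}S''(\frac k2-\beta Q)&0\\0&0\end{pmatrix}+(-\beta Q')\begin{pmatrix}S'\\-1/\beta\end{pmatrix}\begin{pmatrix}S'&-1/\beta\end{pmatrix}.$$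
Both summands are semipositive, since $\beta Q\le\beta q_0=\frac k2$ and $Q'\le0$. Since the second has rank at most one, the determinant is the $(1,1)$ entry of the first times the $(2,2)$ entry of the second:
$$\mathrm{Hess}\,\hat U\ge0,\qquad \det\mathrm{Hess}\,\hat U=S''\,\big(\tfrac k2-\beta Q\big)\,\frac{-Q'}\beta . \tag{10}$$
Moreover, for $w\le0$ we have $S-w/\beta\ge|s|$, so
$$0\le U_w=Q(S-w/\beta)\le Q(|s|)\le Q_*(|s|)\le g(s). \tag{11}$$

**Step 5: a smooth function on $X_k$.** This step checks the poles and the gluing. Put $\Psi_N(y,z)=U(s,G_N(z_2))$ for $|s|\le\frac k2$. It depends only on $s$ and on $z_2$ modulo $\mathbb Z[i]$, so it is invariant under $y\mapsto y+i$ and the translations of $z$.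

Near the poles of $G_N$: if $w\le-\beta r_1$, then $S-w/\beta\ge r_1$, the integral in $\hat U$ vanishes, and $U=\frac k2S-\frac{s^2}2$ depends on $s$ only. So $\Psi_N$ is smooth across the poles.

Near the ends: if $|s|\ge r_1$, then $S=|s|\ge r_1$, the integral vanishes again, and
$$U=\frac k2|s|-\frac{s^2}2=\frac{k^2}8-\frac12\Big(|s|-\frac k2\Big)^2 .$$
This does not depend on $z$, so the twist $z\mapsto A^kz$ does no harm. Near $s=\frac k2$ it is $\frac{k^2}8-\frac12(s-\frac k2)^2$. Near $s'=-\frac k2$ it is $\frac{k^2}8-\frac12(s'+\frac k2)^2$, which is the same expression when $s'=s-k$. So the two ends fit smoothly and $\Psi_N\in C^\infty(X_k,\mathbb R)$.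

## 11. Positivity of $\omega+i\partial\bar\partial\Psi_N$

**Step 6: $v(X_k,\omega)\le\int\omega_{\Psi_N}^3$.** This step shows that $\Psi_N$ is a limit of admissible potentials. Off the poles, (6) holds with $G=G_N$. Near the poles all $w$-derivatives of $U$ vanish and (6) reads $B=\hat U_{ss}\,\eta+g\sigma$. In (6) the first three terms form the Hermitian form with matrix $\mathrm{Hess}\,\hat U$ in the covectors $\partial s,\partial G$ (note $\bar\partial G=\overline{\partial G}$), so their sum is $\ge0$ by (10). The last term is $\ge0$ by (11). Hence $\omega_{\Psi_N}\ge0$.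

For $0<x<1$, $\omega_{x\Psi_N}=(1-x)\omega+x\,\omega_{\Psi_N}>0$, so $x\Psi_N\in\mathcal P_\omega$ and $v(X_k,\omega)\le\int\omega_{x\Psi_N}^3$. The right side is a polynomial in $x$; letting $x\to1$,
$$v(X_k,\omega)\le J_N:=\int_{X_k}\omega_{\Psi_N}^3 . \tag{12}$$

## 12. The volume of $\omega_{\Psi_N}$

**Step 7: reduction to an integral over $s$ and $E$.** This step expands the cube. The form $B$ involves only $dy,d\bar y,dz_2,d\bar z_2$, so $B^3=0$. Also $(i\,\theta\wedge\bar\theta)^2=0$. Hence $\omega_{\Psi_N}^3=3p\,i\,\theta\wedge\bar\theta\wedge B^2$. To square (6), note that $\sigma\wedge\partial G=\sigma\wedge\bar\partial G=0$ and $\sigma^2=0$, since on $E$ there is only one complex direction. The mixed term $M=i\,\partial s\wedge\bar\partial G+i\,\partial G\wedge\bar\partial s$ satisfies $\eta\wedge M=0$ and $i\,\partial G\wedge\bar\partial G\wedge M=0$, and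
$$M^2=2\,i\,\partial s\wedge\bar\partial G\wedge i\,\partial G\wedge\bar\partial s=-2\,\eta\wedge i\,\partial G\wedge\bar\partial G,$$
the sign coming from exchanging $\bar\partial G$ and $\bar\partial s$. Therefore
$$B^2=2\Big[\hat U_{ss}\,(g-U_w)\,\eta\wedge\sigma+\det(\mathrm{Hess}\,\hat U)\,\eta\wedge i\,\partial G\wedge\bar\partial G\Big].$$
Each term contains $dz_2\wedge d\bar z_2$, so $i\,\theta\wedge\bar\theta$ may be replaced by $i\,dz_1\wedge d\bar z_1$, whose integral over $E$ is $2$. With $\eta=\frac12ds\wedge dt$ and $pg=1$, the constant is $3\cdot2\cdot2\cdot\frac12=6$: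
$$J_N=6\int_{-k/2}^{k/2}ds\int_E\Big\{\hat U_{ss}\,(1-pU_w)\,\sigma+p\,\det(\mathrm{Hess}\,\hat U)\,i\,\partial G_N\wedge\bar\partial G_N\Big\}\Big|_{w=G_N}. \tag{13}$$

**Step 8: $N\to\infty$.** This step removes $E$. The function $\hat U_{ss}(1-pU_w)$ is continuous, and it is bounded because it does not depend on $w$ for $w\le-\beta r_1$. So for each $s$ the first inner integral tends to $m$ times the value at $w=0$ by (7), boundedly in $s$, and dominated convergence applies. The function $\det\mathrm{Hess}\,\hat U\ge0$ vanishes for $w\le-\beta r_1$, so (8) bounds the second inner integral for each $s$. By (12),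
$$v(X_k,\omega)\le\limsup_{N\to\infty}J_N\le6m\,(I_1+I_2), \tag{14}$$
$$I_1=\int_{-k/2}^{k/2}\hat U_{ss}(s,0)\,\big(1-p\,U_w(s,0)\big)\,ds,\qquad I_2=\int_{-k/2}^{k/2}\int_{-\infty}^0p\,\det\mathrm{Hess}\,\hat U\,dw\,ds .$$

**Step 9: $I_1$.** This step shows that the slice $w=0$ costs almost nothing. For $|s|\le\varepsilon$ we have $S\le\varepsilon<r_0-\delta$, so $Q(S)=q_0$ and $Q'(S)=0$. Since $\frac k2-\beta q_0=0$, (9) gives $\hat U_{ss}(s,0)=0$. For $|s|>\varepsilon$, $S''=0$ and $S'^2=1$, so $\hat U_{ss}(s,0)=-\beta Q'(|s|)$ and $U_w(s,0)=Q(|s|)$. As $Q'(|s|)=0$ for $|s|\le\varepsilon$ too, by evenness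
$$I_1=2\beta\int_0^{k/2}(-Q')(1-pQ)\,ds=2\beta\Big[q_0+\frac12\int_0^{k/2}p\,(Q^2)'\,ds\Big],$$
where we used $Q(0)=q_0$ and $Q(\frac k2)=0$. Integrating by parts with $p(0)=2$,
$$I_1=2\beta\Big[q_0-q_0^2-\frac12\int_0^{k/2}p'\,Q^2\,ds\Big].$$
As $\delta\to0$, $Q\to Q_*$ at every point except possibly $r_1$, and $0\le Q\le q_0$. So the last integral converges, and with $q_0=1/p_0$ and $Q_*=1/p$ on $[r_0,r_1)$,
$$\frac12\int_0^{k/2}p'\,Q_*^2\,ds=\frac12q_0^2(p_0-2)+\frac12\int_{r_0}^{r_1}\frac{p'}{p^2}\,ds=\frac{q_0}2-q_0^2+\frac12\Big(\frac1{p_0}-\frac1{p_1}\Big)=q_0-q_0^2-\frac1{2p_1}. \tag{15}$$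
Hence
$$I_1\to\frac\beta{p_1}=\frac{k\,p_0}{2p_1}\qquad(\delta\to0).$$
Notice that $I_1$ does not depend on $\varepsilon$.

**Step 10: $I_2$.** This step computes the price paid at $s=0$. By (10) the integrand is supported in $|s|\le\varepsilon$, where $p\le p(\varepsilon)$ and $Q(S)=q_0$. For fixed $s$ substitute $\xi=S-w/\beta$, $dw=-\beta\,d\xi$, and use $\beta=\frac k{2q_0}$:
$$\int_{-\infty}^0\Big(\frac k2-\beta Q\Big)\frac{-Q'}\beta\,dw=\frac k2\int_S^\infty\Big(1-\frac Q{q_0}\Big)(-Q')\,d\xi=\frac k2\Big(q_0-\frac{q_0}2\Big)=\frac{kq_0}4 .$$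
Since $\int S''=2$, $I_2\le p(\varepsilon)\cdot2\cdot\frac{kq_0}4=p(\varepsilon)\frac{kq_0}2$, and the right side tends to $kq_0=\frac k{p_0}$ as $\varepsilon\to0$.

**Step 11: end of the proof of Proposition 3.** The left side of (14) does not depend on $\varepsilon$ and $\delta$. Let $\varepsilon\to0$ and then $\delta\to0$:
$$v(X_k,\omega)\le6m\Big(\frac{k\,p_0}{2p_1}+\frac k{p_0}\Big)=3mk\Big(\frac{p_0}{p_1}+\frac2{p_0}\Big).$$
Put $\alpha=2\kappa r_0=\frac{\kappa k}3$. Then $p_0=2\cosh\alpha\in[e^\alpha,2e^\alpha]$ and $p_1=2\cosh2\alpha\ge e^{2\alpha}$, so $\frac{p_0}{p_1}+\frac2{p_0}\le2e^{-\alpha}+2e^{-\alpha}=4e^{-\alpha}$. This proves Proposition 3, and with it Theorem 1. $\square$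

**Remark (the same number from the energy).** Formula (3) gives an independent check. It holds on $X_k$ with $\int\omega^3=6mk$. For $\varphi=\Psi_N$ the factor $\eta$ in (5) kills the $\partial s$ part of $\partial\Psi_N$, and $\sigma\wedge\partial G_N=0$. Since $4\kappa^2p=p''$,
$$J_N=6mk-3\int_{-k/2}^{k/2}ds\int_Ep''\,U_w(s,G_N)^2\,i\,\partial G_N\wedge\bar\partial G_N .$$
By the equality in (8), followed by (7), this tends to $6mk-3m\iint p''\,U_w^2\,dw\,ds$ as $N\to\infty$. As $\varepsilon,\delta\to0$, $U_w\to Q_*(|s|-w/\beta)$ almost everywhere, boundedly and with support in $w\ge-\beta r_1$. Substituting $\xi=|s|-w/\beta$, then exchanging the integrals and using $p'(0)=0$,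
$$\iint p''\,U_w^2\,dw\,ds\ \to\ 2\beta\int_0^{k/2}p''(s)\int_s^\infty Q_*^2\,d\xi\,ds=2\beta\int_0^{r_1}p'\,Q_*^2\,d\xi=4\beta\Big(q_0-q_0^2-\frac1{2p_1}\Big)$$
by (15). As $\beta q_0=\frac k2$, the limit of the volume is $6mk-6mk+6mkq_0+\frac{6m\beta}{p_1}=3mk\big(\frac{p_0}{p_1}+\frac2{p_0}\big)$, as before. The energy term almost cancels the initial volume $6mk$.

**Remark (no Kähler metric).** A Kähler metric $\omega$ on $X_A$ would have $v(X_A,\omega)=\int\omega^3>0$, against Theorem 1. So $X_A$ carries no Kähler metric.

## 13. Products with $X_A$: every dimension $n\ge3$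

**Proof of Theorem 2(b).** The purpose is to carry the vanishing from $X_A$ to $X_A\times Y$. Let $\omega$ be a Hermitian metric on $X_A$ and $\omega_Y$ one on $Y$, with $\dim Y=n-3$. For $\varphi\in\mathcal P_\omega$, pulled back to the product, the form $(\omega+\omega_Y)+i\partial\bar\partial\varphi=\omega_\varphi+\omega_Y$ is positive, so $\varphi\in\mathcal P_{\omega+\omega_Y}$. Only the term with exactly three factors from $X_A$ survives in the $n$th power:
$$\int_{X_A\times Y}(\omega_\varphi+\omega_Y)^n=\binom n3\int_{X_A}\omega_\varphi^3\int_Y\omega_Y^{n-3}.$$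
By Theorem 1 the infimum of the right side over $\varphi\in\mathcal P_\omega$ is $0$. So $v(X_A\times Y,\omega+\omega_Y)=0$, and by Lemma 1 the same holds for every Hermitian metric on $X_A\times Y$. $\square$

Such a $Y$ exists in every dimension $n-3\ge0$: take a complex torus, or a point if $n=3$. So in every dimension $n\ge3$ there are compact complex manifolds on which $\inf_{\varphi\in\mathcal P^0_\omega}\int_X\omega_\varphi^n=0$ for every Hermitian metric $\omega$. Together with part (a), proved in Section 5, this shows that the conjecture holds for all compact Hermitian $n$-folds if and only if $n\le2$.
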